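\title{Cyclic interval edge colorings that need many more colors than the chromatic index}

\begin{abstract}
A cyclic interval $t$-coloring of a graph is a proper edge coloring that uses all residues modulo $t$ and in which the colors at each vertex are consecutive modulo $t$. Let $w_c(G)$ be the least $t$ for which $G$ has such a coloring. We show that the difference between $w_c(G)$ and the chromatic index $\chi'(G)$ takes every positive value. More precisely, for $k\ge 200$ a pair $(k,T)$ equals $(\chi'(G),w_c(G))$ for some graph $G$ if and only if $T\ge k$ and no divisor of $T$ lies in $[k,T-1]$. In particular $w_c$ is unbounded among graphs with maximum degree and chromatic index $200$. The main tool is a ring-shaped graph of bounded degree around which the colors are forced to advance by a prescribed total $T$, so that a large modulus $t$ is possible only if $t$ divides $T$.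
\end{abstract}

\section{Introduction}

All graphs are finite and undirected, without loops or multiple edges. We write $d(v)$ for the degree of a vertex $v$ and $\Delta(G)$ for the maximum degree of $G$. An edge coloring is \emph{proper} if edges with a common end receive different colors, and the \emph{chromatic index} $\chi'(G)$ is the least number of colors in a proper edge coloring of $G$. Vizing's theorem states that $\Delta(G)\le\chi'(G)\le\Delta(G)+1$.

An \emph{interval coloring} of $G$ is a proper edge coloring with colors $1,\dots,t$, each of them used, in which the colors at every vertex form an interval of integers. The class of graphs that have one is denoted by $\mathfrak N$, and for $G\in\mathfrak N$ the least possible $t$ is $w(G)$. A \emph{cyclic interval $t$-coloring} is defined in the same way, except that color $1$ counts as consecutive to color $t$: the colors at every vertex form an interval of integers modulo $t$. The class of graphs that have such a coloring for some $t$ is denoted by $\mathfrak N_c$, and for $G\in\mathfrak N_c$ the least possible $t$ is $w_c(G)$.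

The differences $w(G)-\chi'(G)$ and $w_c(G)-\chi'(G)$ are nonnegative, and they measure the number of extra colors that one pays for keeping the colors at each vertex consecutive. For interval colorings this price is known to be unbounded. For example, $K_{a,b}$ requires at least $a+b-\gcd(a,b)$ colors in an interval coloring, while coloring the edge between the $i$th and the $j$th vertex by $i+j$ modulo $\max(a,b)$ shows that $\chi'(K_{a,b})=\max(a,b)$; so $w-\chi'\ge d$ for $K_{d+1,d+2}$. The cyclic counterpart is the following problem from \cite{CKP}.

\medskip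
\noindent\textbf{Problem.} \emph{For any positive integer $d$, is there a graph $G\in\mathfrak N_c$ with $w_c(G)-\chi'(G)\ge d$?}
\medskip

The simplest classes of graphs suggest that wrapping around makes the interval condition free of charge.
\begin{itemize}
\item If $G\in\mathfrak N$ has an edge, reduce an interval coloring modulo $\Delta(G)$. The result is proper and has consecutive colors at each vertex (Lemma~\ref{lem:reduce}), and a vertex of maximum degree sees all colors. Hence $w_c(G)=\chi'(G)=\Delta(G)$. In particular the graphs in $\mathfrak N$ with large $w-\chi'$ are of no help.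
\item If $G$ is $r$-regular with $r\ge1$, then $\chi'(G)\in\{r,r+1\}$, and any $r$ residues modulo $r$ or modulo $r+1$ are consecutive. So every proper coloring with $\chi'(G)$ colors is a cyclic interval coloring, and $w_c(G)=\chi'(G)$.
\item If $1\le\chi'(G)\le 3$, then again $w_c(G)=\chi'(G)$, because every set of residues modulo $1$, $2$ or $3$ is an interval.
\end{itemize}
One might guess from this list that $w_c-\chi'$ is bounded, or at least that $w_c$ is bounded in terms of $\chi'$. Neither is true. For large chromatic index the only restriction on $w_c$ is a divisibility condition.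

\begin{theorem}\label{thm:main}
Let $k\ge200$ and $T$ be integers. There is a graph $G\in\mathfrak N_c$ with $\chi'(G)=k$ and $w_c(G)=T$ if and only if $T\ge k$ and no divisor of $T$ lies in $[k,T-1]$. When such a graph exists, it can be taken connected with $\Delta(G)=k$. The ``only if'' part holds for all $k\ge1$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(a)] For every $d\ge1$ and every $k\ge\max(200,d+1)$ there is a connected graph $G\in\mathfrak N_c$ with $\chi'(G)=k$ and $w_c(G)=k+d$. Thus the answer to the Problem is yes, even with $w_c(G)-\chi'(G)=d$.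
\item[(b)] For every prime $p\ge200$ there is a connected graph $G\in\mathfrak N_c$ with $\Delta(G)=\chi'(G)=200$ and $w_c(G)=p$. Thus $w_c$ is not bounded by any function of $\chi'$ or of $\Delta$, and $w_c/\chi'$ is unbounded.
\end{itemize}
\end{corollary}

\begin{proof}
For (a) take $T=k+d\le 2k-1$; every proper divisor of $T$ is at most $T/2<k$. For (b) take $k=200$ and $T=p$; the only proper divisor of $T$ is $1$.
\end{proof}

The ``only if'' part of Theorem~\ref{thm:main} is short and is proved in Section~\ref{sec:reduce}. Section~\ref{sec:model} shows the idea of the construction on a graph with nine edges, and Sections~\ref{sec:lift}--\ref{sec:end} carry it out.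

\section{Reduction modulo a divisor}\label{sec:reduce}

We identify the colors $1,\dots,t$ with the elements of $\mathbb Z_t=\mathbb Z/t\mathbb Z$. An \emph{interval} of $\mathbb Z_t$ is a set $\{\sigma,\sigma+1,\dots,\sigma+m-1\}$ with $\sigma\in\mathbb Z_t$ and $0\le m\le t$. When a coloring is restricted to a subgraph, some colors may disappear, so it is convenient to drop the requirement that all colors occur.

\begin{definition}
A \emph{$\mathbb Z_t$-coloring} of a graph is a proper edge coloring by elements of $\mathbb Z_t$ in which the colors at each vertex form an interval of $\mathbb Z_t$. A \emph{$\mathbb Z$-coloring} is a proper edge coloring by integers in which the colors at each vertex form an interval of integers.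
\end{definition}

A cyclic interval $t$-coloring is a $\mathbb Z_t$-coloring that uses all $t$ colors. Both notions in the definition are preserved by translations $c\mapsto c+\gamma$ and by the negation $c\mapsto -c$. In a $\mathbb Z$-coloring, the colors of two edges at a vertex $v$ differ by at most $d(v)-1$, and by exactly $1$ if $d(v)=2$.

\begin{lemma}[reduction]\label{lem:reduce}
Let $t\ge\Delta(G)$ be a positive integer, and let $c$ be a $\mathbb Z$-coloring of $G$ or a $\mathbb Z_T$-coloring of $G$ with $t\mid T$. Then the reduction of $c$ modulo $t$ is a $\mathbb Z_t$-coloring of $G$.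
\end{lemma}

\begin{proof}
Reduction modulo $t$ is well defined on $\mathbb Z$, and on $\mathbb Z_T$ because $t\mid T$. It sends the colors $\sigma,\sigma+1,\dots,\sigma+d(v)-1$ at a vertex $v$ to $d(v)$ consecutive residues modulo $t$, and these are distinct because $d(v)\le t$.
\end{proof}

\begin{proof}[Proof of the ``only if'' part of Theorem~\ref{thm:main}]
Let $k\ge 1$ and $G\in\mathfrak N_c$ with $\chi'(G)=k$ and $w_c(G)=T$. A cyclic interval coloring is proper, so $T\ge k\ge\Delta(G)$. Suppose that $t\mid T$ and $k\le t<T$. Reduce a cyclic interval $T$-coloring of $G$ modulo $t$. By Lemma~\ref{lem:reduce} the result is a $\mathbb Z_t$-coloring, and it uses all $t$ colors because $\mathbb Z_T\to\mathbb Z_t$ is onto. Hence $w_c(G)\le t<T$, a contradiction.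
\end{proof}

The argument shows that no graph can admit the modulus $T$ and refuse a divisor $t\ge\Delta(G)$ of $T$. The converse part of the theorem asks for a graph that refuses everything else: it should admit the modulus $t$ exactly when $t\ge k$ and $t\mid T$.

\section{The model case: a star and an odd cycle}\label{sec:model}

The two conditions $t\ge k$ and $t\mid T$ can be imposed by different parts of the graph. A vertex of degree $k$ forces $t\ge k$. Arithmetic conditions on $t$ come from cycles.

Let $C_n$ be a cycle with edges $g_0,\dots,g_{n-1}$ in cyclic order, and let $c$ be a $\mathbb Z_t$-coloring of it with $t\ge3$. At the common vertex of $g_i$ and $g_{i+1}$ the two colors are consecutive, so $c(g_{i+1})=c(g_i)+s_i$ with $s_i=\pm1$. Going once around the cycle brings us back to the first color, so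
\[
t\ \Big|\ \sum_{i}s_i .
\]
We call $\sum_i s_i$ the \emph{drift} of the coloring.

\begin{example}\label{ex:small}
Let $G$ be the disjoint union of $C_5$ and the star $K_{1,4}$. Then $\chi'(G)=4$. In a cyclic interval $t$-coloring the star forces $t\ge4$. The drift around $C_5$ is a sum of five signs, so it lies in $\{\pm1,\pm3,\pm5\}$, and $t\ge 4$ divides it only if $t=5$. The colors $0,1,2,3,4$ around the cycle and $0,1,2,3$ on the star show that $t=5$ is possible. Hence $w_c(G)-\chi'(G)=1$.
\end{example}

A longer odd cycle does not give more. For odd $n$ the drift is odd and at most $n$ in absolute value, so $t$ is odd and $t\le n$. Conversely every odd $t$ with $3\le t\le n$ occurs: color the edges $0,1,\dots,t-1$ and then alternately $0,1$. So next to a star $K_{1,k}$ with $k\ge3$, an odd cycle admits $k$ or $k+1$ as soon as it admits any $t\ge k$. The defect is that the drift has many possible values, because the coloring may turn back.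

Suppose that we could add the requirement $c(g_{i+2})\ne c(g_i)$ for all $i$. It says that $s_i+s_{i+1}\neq0$, that is, $s_i=s_{i+1}$. Then all signs agree, the drift is $\pm n$, and $t\mid n$. A cycle of length $15$ with this property, next to $K_{1,6}$, would need $t\mid 15$ and $t\ge6$, hence $t=15$. Note that each requirement involves two consecutive steps. The overlap of neighboring requirements is what carries the sign around the cycle.

To turn this into a construction we must overcome three difficulties.
\begin{enumerate}
\item We need a graph that keeps the colors of two given edges apart. This is done in Section~\ref{sec:gadget} by a pigeonhole argument for $\mathbb Z$-colorings.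
\item The actual colors are residues, and a distance between residues could be bridged by wrapping around. Section~\ref{sec:lift} shows that on a small graph, for large $t$, a $\mathbb Z_t$-coloring comes from a $\mathbb Z$-coloring.
\item Attaching such graphs to a cycle raises the degrees of its vertices, and the steps are no longer $\pm1$. In Section~\ref{sec:ring} the parameters are tuned so that a sum over the whole ring leaves no slack.
\end{enumerate}

\section{Offsets and lifting}\label{sec:lift}

Let $c$ be a $\mathbb Z_t$-coloring and $v$ a vertex with $1\le d(v)<t$. The colors at $v$ form an interval that is neither empty nor all of $\mathbb Z_t$, so they are $\sigma_v,\sigma_v+1,\dots,\sigma_v+d(v)-1$ for a unique $\sigma_v\in\mathbb Z_t$, the \emph{start} at $v$. For an edge $g$ at $v$, the \emph{offset} $o_v(g)$ is the integer in $\{0,\dots,d(v)-1\}$ with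
\begin{equation}\label{eq:offset}
c(g)=\sigma_v+o_v(g).
\end{equation}
The map $g\mapsto o_v(g)$ is a bijection from the edges at $v$ onto $\{0,\dots,d(v)-1\}$. Offsets are integers, whereas colors are residues. This lets us use twice the following principle: an integer that is divisible by $t$ and smaller than $t$ in absolute value is zero.

\begin{lemma}[lifting]\label{lem:lift}
Let $H$ be a connected graph with at least one edge and $\Delta(H)<t$, and suppose that $\sum_{v\in C}(d(v)-1)<t$ for every cycle $C$ of $H$. Then for every $\mathbb Z_t$-coloring $c$ of $H$ there is a $\mathbb Z$-coloring $\varphi$ of $H$ with $\varphi\equiv c\pmod t$.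
\end{lemma}

\begin{proof}
We look for integers $b_v\equiv\sigma_v\pmod t$ such that
\begin{equation}\label{eq:potential}
b_u-b_v=o_v(g)-o_u(g)\qquad\text{for every edge } g=uv .
\end{equation}
Given such integers, put $\varphi(g)=b_v+o_v(g)$ for an end $v$ of $g$. By \eqref{eq:potential} the value does not depend on the end, it is congruent to $c(g)$ by \eqref{eq:offset}, and the edges at $v$ receive the distinct consecutive integers $b_v,\dots,b_v+d(v)-1$.

Applying \eqref{eq:offset} at both ends of $g=uv$ gives $\sigma_u-\sigma_v\equiv o_v(g)-o_u(g)\pmod t$, so the starts solve \eqref{eq:potential} modulo $t$. Fix a spanning tree and a root $r$, let $b_r$ be an integer representing $\sigma_r$, and define the other $b_v$ along the tree so that \eqref{eq:potential} holds on tree edges. Then $b_v\equiv\sigma_v$ for all $v$.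

Let $C=y_0y_1\cdots y_{m-1}$ be a cycle with edges $g_j=y_jy_{j+1}$ (indices modulo $m$), and consider
\[
\Sigma_C=\sum_j\bigl(o_{y_j}(g_j)-o_{y_{j+1}}(g_j)\bigr)=\sum_j\bigl(o_{y_j}(g_j)-o_{y_j}(g_{j-1})\bigr).
\]
The first form shows that $\Sigma_C\equiv\sum_j(\sigma_{y_{j+1}}-\sigma_{y_j})=0\pmod t$. The second shows that $|\Sigma_C|\le\sum_j(d(y_j)-1)<t$. Hence $\Sigma_C=0$. Now let $g$ be an edge outside the tree and $C$ the cycle that it forms with tree edges. The differences $b_{y_{j+1}}-b_{y_j}$ also sum to $0$ around $C$, and they agree with the terms of the first form of $\Sigma_C$ on all edges of $C$ other than $g$. So they agree on $g$ too, which is \eqref{eq:potential} for $g$.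
\end{proof}

The strict inequality on cycles cannot be relaxed. The triangle colored $0,1,2$ in $\mathbb Z_3$ has $\sum(d(v)-1)=3=t$, and it has no $\mathbb Z$-coloring, since three signs cannot sum to $0$.

\section{A graph that keeps two colors apart}\label{sec:gadget}

We want a graph with two pendant edges $e$ and $f$ whose colors are far apart in every $\mathbb Z$-coloring. The idea is to tie many edges to $e$, so that their colors are close to the color of $e$, to tie many edges to $f$ in the same way, and to let all these edges meet at one vertex $y$, where their colors must be distinct. If the colors of $e$ and $f$ were close, there would not be enough colors.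

One level of branching does not suffice. If the inner end of $e$ is joined to $y$ by $n$ paths of length two, the $n$ edges at $y$ have colors within $n+1$ of the color of $e$, and $2n+3$ colors leave room for the $2n$ edges from both sides. With two levels of branching, the number of edges is the product of the branching numbers, while the distance in colors is controlled by their sum.

\begin{definition}
The graph $Q$ has two leaves $z,z'$ with edges $zq$ and $z'q'$. The vertex $q$ is also adjacent to $u_1,u_2$, and $q'$ to $u_1',u_2'$. Each of the four vertices $u_1,u_2,u'_1,u'_2$ is joined to one further vertex $y$ by ten paths of length two, through $40$ distinct \emph{middle vertices} in total (Figure~\ref{fig:Q}). Thus $q,q'$ have degree $3$, the vertices $u_j,u_j'$ have degree $11$, the middle vertices have degree $2$, and $d(y)=40$.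

For $\lambda\in\{11,12,13\}$, the graph $Q_\lambda$ is obtained from $Q$ by attaching at $z$ a path with $13-\lambda$ new edges. It has two leaves. We call $f=z'q'$ and let $e$ be the other pendant edge, so that $e=zq$ in $Q_{13}=Q$.
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {-1,1} {
  \draw ({6*\x},0) -- ({4.6*\x},0);
  \fill ({6*\x},0) circle (2pt) ({4.6*\x},0) circle (2pt);
  \foreach \y in {-1,1} {
    \draw ({4.6*\x},0) -- ({3.4*\x},{1.3*\y});
    \fill ({3.4*\x},{1.3*\y}) circle (2pt);
    \foreach \n in {0,...,9} {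
      \draw[thin] ({3.4*\x},{1.3*\y}) -- ({1.8*\x},{\y*(0.4+0.2*\n)}) -- (0,0);
      \fill ({1.8*\x},{\y*(0.4+0.2*\n)}) circle (1.2pt);
    }
  }
}
\fill (0,0) circle (2.5pt);
\node[left] at (-6,0) {$z$}; \node[right] at (6,0) {$z'$};
\node[below] at (-4.7,-0.05) {$q$}; \node[below] at (4.8,0) {$q'$};
\node[above] at (-5.3,0) {$e$}; \node[above] at (5.3,0) {$f$};
\node[above left] at (-3.4,1.3) {$u_1$}; \node[below left] at (-3.4,-1.3) {$u_2$};
\node[above right] at (3.4,1.3) {$u_1'$}; \node[below right] at (3.4,-1.3) {$u_2'$};
\node at (0,0.6) {$y$};
\end{tikzpicture}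
\caption{The graph $Q$. If the colors at every vertex are distinct consecutive integers, then the $20$ left edges at $y$ have colors within $13$ of the color of $e$, and the $20$ right edges within $13$ of the color of $f$. All $40$ colors are distinct, so the colors of $e$ and $f$ differ by at least $13$.}
\label{fig:Q}
\end{figure}

\begin{lemma}\label{lem:gadget}
Let $\lambda\in\{11,12,13\}$.
\begin{itemize}
\item[(a)] Every $\mathbb Z$-coloring $\varphi$ of $Q_\lambda$ satisfies $\lambda\le|\varphi(f)-\varphi(e)|\le67$.
\item[(b)] There is a $\mathbb Z$-coloring $\varphi$ of $Q_\lambda$ with $\varphi(f)-\varphi(e)=\lambda$.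
\item[(c)] We have $\Delta(Q_\lambda)=40$, and $\sum_{v\in C}(d(v)-1)\le63$ for every cycle $C$ of $Q_\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $e_0=zq$. An edge $my$, where $m$ is a middle vertex adjacent to $u_j$, is reached from $e_0$ along the path $z,q,u_j,m,y$. The color changes by at most $2$ at $q$, by at most $10$ at $u_j$ and by $1$ at $m$, so $|\varphi(my)-\varphi(e_0)|\le13$. On the primed side the same path count bounds the distance to $\varphi(f)$ by $13$. Hence the $40$ distinct colors at $y$ lie between $\min(\varphi(e_0),\varphi(f))-13$ and $\max(\varphi(e_0),\varphi(f))+13$. This range contains $|\varphi(f)-\varphi(e_0)|+27$ integers, so $|\varphi(f)-\varphi(e_0)|\ge13$. Between $e$ and $e_0$ there are $13-\lambda$ vertices of degree $2$, so $|\varphi(e)-\varphi(e_0)|\le13-\lambda$, and the lower bound follows.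

For the upper bound follow a path that begins with $e$, continues through $q$, $u_1$, a middle vertex, $y$, a middle vertex, $u'_1$, $q'$, and ends with $f$. The color changes by at most $d(v)-1$ at each inner vertex $v$, in total by at most
\[
(13-\lambda)+(2+10+1)+39+(1+10+2)\le 67 .
\]

(b) We first color $Q$ so that the count in (a) is tight. Give $e_0,\ qu_1,\ qu_2$ the colors $0,-1,-2$. Describe the coloring of a path $u_j,m,y$ by the pair $(\varphi(u_jm),\varphi(my))$, and use
\[
\begin{array}{ll}
\text{at } u_2: & (n,n-1)\ \text{ for } n=-12,\dots,-3;\\[2pt]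
\text{at } u_1: & (-3,-2),\ \ (-2,-3),\ \ \text{and } (n,n-1)\ \text{ for } n=0,\dots,7 .
\end{array}
\]
Then $q$ sees $[-2,0]$, the vertex $u_2$ sees $[-12,-3]\cup\{-2\}=[-12,-2]$, the vertex $u_1$ sees $\{-3,-2\}\cup\{-1\}\cup[0,7]=[-3,7]$, and each middle vertex sees two consecutive integers. The $20$ edges at $y$ on this side receive $[-13,-4]\cup\{-3,-2\}\cup[-1,6]=[-13,6]$, each color once. Give each edge on the primed side the color $13-n$, where $n$ is the color of the corresponding unprimed edge. Then $\varphi(f)=13$, the primed edges at $y$ receive $[7,26]$, and $y$ sees each color of $[-13,26]$ once. This proves (b) for $\lambda=13$. For $\lambda<13$ color the new edges $1,\dots,13-\lambda$ in order, starting from $z$. Then $\varphi(e)=13-\lambda$ and $\varphi(f)-\varphi(e)=\lambda$.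

(c) The graph $Q_\lambda-y$ consists of two trees, one containing $q$ and one containing $q'$. So every cycle passes through $y$ and joins two middle vertices $m,m'$ by a path in one of the trees. Up to priming, this path is $m,u_j,m'$ or $m,u_1,q,u_2,m'$. The sum is at most $39+1+10+2+10+1=63$.
\end{proof}

\section{A ring with prescribed drift}\label{sec:ring}

We now imitate the cycle of Section~\ref{sec:model}. The ring passes alternately through vertices $v_i$ and $x_i$. Each $v_i$ has degree $4$: two ring edges, and two edges where copies of $Q_\lambda$ are attached, one leading to $v_{i+2}$ and one coming from $v_{i-2}$. The vertex $x_i$ has degree $a_i+1$, so that the color can change by up to $a_i$ at $x_i$. The fastest possible climb from the start at $v_i$ to the start at $v_{i+1}$ leaves $v_i$ with offset $3$, gains $a_i$ at $x_i$ and enters $v_{i+1}$ with offset $0$, for a step of $a_i+3$. If all steps are of this kind, the offsets $1$ and $2$ at each $v_i$ remain for the other two edges. The copy of $Q_\lambda$ from $v_i$ to $v_{i+2}$ sees the largest difference when it leaves $v_i$ with offset $1$ and enters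 $v_{i+2}$ with offset $2$. This difference is $(a_i+3)+(a_{i+1}+3)+1$, and we take it as $\lambda$. The values $a_i\in\{2,3\}$ give $\lambda\in\{11,12,13\}$. Two values of $a_i$ are allowed so that the steps $5$ and $6$ can add up to any large $T$.

\begin{definition}
Let $T\ge200$ be an integer, $N=\lceil T/6\rceil\ge34$ and $\rho=6N-T\in[0,5]$. Choose $a_i\in\{2,3\}$ for $i\in\mathbb Z_N$ with exactly $\rho$ of them equal to $2$, and put $\lambda_i=a_i+a_{i+1}+7$. Then
\begin{equation}\label{eq:sums}
\sum_i(a_i+3)=6N-\rho=T,\qquad \sum_i\lambda_i=2\sum_ia_i+7N .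
\end{equation}
The graph $R_T$ consists of the following, for $i\in\mathbb Z_N$ (Figure~\ref{fig:R}):
\begin{itemize}
\item a vertex $v_i$;
\item a vertex $x_i$ adjacent to $v_i$, to $v_{i+1}$ and to $a_i-1\ge1$ leaves of its own;
\item a copy $B_i$ of $Q_{\lambda_i}$, called a \emph{bridge}, with pendant edges $e_i$ and $f_i$, where the leaf of $e_i$ is identified with $v_i$ and the leaf of $f_i$ with $v_{i+2}$.
\end{itemize}
\end{definition}

The edges at $v_i$ are $x_{i-1}v_i$, $e_i$, $f_{i-2}$ and $v_ix_i$. The graph $R_T$ is connected and simple, and $\Delta(R_T)=40$.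

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-1,0) -- (10,0);
\foreach \n in {0,3,6,9} \fill (\n,0) circle (2.5pt);
\foreach \n in {1.5,4.5,7.5} \fill (\n,0) circle (1.8pt);
\foreach \n in {1.5,7.5} {
  \draw ({\n-0.25},0.6) -- (\n,0) -- ({\n+0.25},0.6);
  \fill ({\n-0.25},0.6) circle (1.2pt) ({\n+0.25},0.6) circle (1.2pt);
}
\draw (4.5,0) -- (4.5,0.6); \fill (4.5,0.6) circle (1.2pt);
\draw (0.8,1.2) rectangle (5.2,1.8); \node at (3,1.5) {$B_i$};
\draw (3.8,-1.8) rectangle (8.2,-1.2); \node at (6,-1.5) {$B_{i+1}$};
\draw (0.8,1.5) -- (0,0) -- (-0.8,1.5);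
\draw (5.2,1.5) -- (6,0) -- (6.8,1.5);
\draw (2.2,-1.5) -- (3,0) -- (3.8,-1.5);
\draw (8.2,-1.5) -- (9,0) -- (9.8,-1.5);
\node[below] at (0,-0.05) {$v_i$}; \node[above] at (3,0.05) {$v_{i+1}$};
\node[below] at (6,-0.05) {$v_{i+2}$}; \node[above] at (9,0.05) {$v_{i+3}$};
\node[below] at (1.5,-0.05) {$x_i$}; \node[below] at (4.6,-0.05) {$x_{i+1}$};
\node[below] at (7.4,-0.05) {$x_{i+2}$};
\node at (-0.95,0.8) {$f_{i-2}$}; \node at (0.7,0.75) {$e_i$};
\node at (5.3,0.75) {$f_i$}; \node at (6.95,0.9) {$e_{i+2}$};
\node at (2.1,-0.85) {$f_{i-1}$}; \node at (3.85,-0.8) {$e_{i+1}$};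
\node at (8.1,-0.8) {$f_{i+1}$}; \node at (9.95,-0.85) {$e_{i+3}$};
\end{tikzpicture}
\caption{A piece of the ring $R_T$ with $a_i=a_{i+2}=3$ and $a_{i+1}=2$. The bridge $B_i$ joins $v_i$ to $v_{i+2}$ and keeps the colors of $e_i$ and $f_i$ apart. Consecutive bridges $B_i$ and $B_{i+1}$ both span the step from $v_{i+1}$ to $v_{i+2}$.}
\label{fig:R}
\end{figure}

\begin{proposition}\label{prop:ring}
Let $T\ge 200$ and $t\ge200$.
\begin{itemize}
\item[(i)] If $t\mid T$, then $R_T$ has a cyclic interval $t$-coloring.
\item[(ii)] If $R_T$ has a $\mathbb Z_t$-coloring, then $t\mid T$.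
\end{itemize}
\end{proposition}

\begin{proof}[Proof of (i)]
We write down the fastest climb. Regard $a_i$ as an $N$-periodic function of the integer $i$, and define $b_0=0$ and $b_{i+1}=b_i+a_i+3$. By \eqref{eq:sums}, $b_{i+N}=b_i+T\equiv b_i\pmod t$, so the residue of $b_i$ depends only on $i\in\mathbb Z_N$. Color the edges at $v_i$ modulo $t$ by
\[
x_{i-1}v_i\mapsto b_i,\qquad e_i\mapsto b_i+1,\qquad f_{i-2}\mapsto b_i+2,\qquad v_ix_i\mapsto b_i+3 .
\]
At $x_i$ the two ring edges have the colors $b_i+3$ and $b_{i+1}=b_i+3+a_i$; give the $a_i-1$ leaf edges the colors strictly between. In $B_i$ the edges $e_i$ and $f_i$ have the colors $b_i+1$ and $b_{i+2}+2=(b_i+1)+\lambda_i$. Take the $\mathbb Z$-coloring of Lemma~\ref{lem:gadget}(b), translate it so that $e_i$ gets $b_i+1$, and reduce it modulo $t$. By Lemma~\ref{lem:reduce} this is a $\mathbb Z_t$-coloring of $B_i$, since $t\ge40$, and it has the required values on $e_i$ and $f_i$. Together these colors form a $\mathbb Z_t$-coloring of $R_T$. The vertices $v_i$ and $x_i$ see $[b_i,b_i+3]$ and $[b_i+3,b_{i+1}]$. For $0\le i<N$ these intervals cover $[0,T]$, and $T\ge t$,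 so all colors are used.
\end{proof}

\begin{proof}[Proof of (ii)]
Let $c$ be a $\mathbb Z_t$-coloring of $R_T$. We show that $c$ or $-c$ climbs around the ring at full speed. All degrees are at most $40<t$, so starts and offsets are defined; write $\sigma_i$ for the start at $v_i$.

\medskip\noindent\emph{Step 1: two ways from $v_i$ to $v_{i+2}$.}
The restriction of $c$ to $B_i$ is a $\mathbb Z_t$-coloring of $B_i$, because $v_i$ and $v_{i+2}$ are leaves of $B_i$ and all other vertices of $B_i$ keep their edges. By Lemma~\ref{lem:gadget}(c) and $63<t$, Lemma~\ref{lem:lift} gives a $\mathbb Z$-coloring $\varphi_i\equiv c$ of $B_i$. Define the integers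
\[
s_i=o_{x_i}(x_iv_{i+1})-o_{x_i}(v_ix_i),\qquad S_i=\varphi_i(f_i)-\varphi_i(e_i).
\]
They record the change of color across $x_i$ and across $B_i$:
\[
c(x_iv_{i+1})\equiv c(v_ix_i)+s_i,\qquad c(f_i)\equiv c(e_i)+S_i\pmod t .
\]
We have $|s_i|\le a_i$ because $d(x_i)=a_i+1$, and $\lambda_i\le|S_i|\le67$ by Lemma~\ref{lem:gadget}(a). Denote the offsets at $v_i$ by
\[
\alpha_i=o_{v_i}(x_{i-1}v_i),\qquad\beta_i=o_{v_i}(e_i),\qquad\gamma_i=o_{v_i}(f_{i-2}),\qquad\delta_i=o_{v_i}(v_ix_i).
\]
They form a permutation of $0,1,2,3$; in the coloring of part (i) they are $0,1,2,3$ in this order. Put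
\[
D_i=\delta_i+s_i-\alpha_{i+1},\qquad E_i=\beta_i+S_i-\gamma_{i+2}.
\]
Since $c(v_ix_i)=\sigma_i+\delta_i$ and $c(x_iv_{i+1})=\sigma_{i+1}+\alpha_{i+1}$, we get $D_i\equiv\sigma_{i+1}-\sigma_i$. Since $c(e_i)=\sigma_i+\beta_i$ and $c(f_i)=\sigma_{i+2}+\gamma_{i+2}$, we get $E_i\equiv\sigma_{i+2}-\sigma_i$. Hence $D_i+D_{i+1}-E_i\equiv0\pmod t$. Now
\begin{equation}\label{eq:bounds}
|D_i|\le a_i+3\le 6,\qquad |E_i-S_i|\le3,
\end{equation}
so $|D_i+D_{i+1}-E_i|\le6+6+70=82<t$. The congruence is therefore an equality of integers:
\begin{equation}\label{eq:local}
D_i+D_{i+1}=E_i\qquad(i\in\mathbb Z_N).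
\end{equation}
This is the only use of the upper bound on $|S_i|$. It rules out that the route along the ring and the route through the bridge differ by a full turn modulo $t$.

\medskip\noindent\emph{Step 2: all $S_i$ have the same sign.}
Suppose that $S_i>0$, so $S_i\ge\lambda_i$. By \eqref{eq:bounds} and \eqref{eq:local}, $D_i+D_{i+1}\ge\lambda_i-3=a_i+a_{i+1}+4$. Neither step can supply this alone:
\[
D_i\ge a_i+a_{i+1}+4-(a_{i+1}+3)=a_i+1>0,\qquad D_{i+1}\ge a_i+a_{i+1}+4-(a_i+3)=a_{i+1}+1>0 .
\]
If $S_i<0$, then $D_i+D_{i+1}\le-\lambda_i+3$, and the bounds $D_j\ge-(a_j+3)$ give $D_i\le-(a_i+1)<0$ and $D_{i+1}\le-(a_{i+1}+1)<0$. As $S_i\ne0$, the numbers $D_i$ and $D_{i+1}$ both have the sign of $S_i$. Thus $S_i$ and $S_{i+1}$ both have the sign of $D_{i+1}$, and all $S_i$ have the same sign. If this sign is negative, replace $c$ by $-c$ and $\varphi_i$ by $-\varphi_i$; Step~1 applies to the new coloring, and each $S_i$ changes sign. So we may assume that $S_i\ge\lambda_i$ for all $i$.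

\medskip\noindent\emph{Step 3: no slack.}
A single equation \eqref{eq:local} does not determine $D_i$ and $D_{i+1}$. If $\beta_i=0$ and $\gamma_{i+2}=3$, it is content with $D_i+D_{i+1}=\lambda_i-3$, which is two less than the maximum $a_i+a_{i+1}+6$. But $\beta_i=0$ forces $\alpha_i\ge1$, which lowers the largest possible value of $D_{i-1}$, and each $D_j$ occurs in two of the equations. So we add all of them. From $2\sum_iD_i=\sum_iE_i$ we obtain, after shifting the indices of $\alpha$ and $\gamma$,
\begin{equation}\label{eq:global}
\sum_iS_i=\sum_i\Bigl(2s_i+2(\delta_i-\alpha_i)+(\gamma_i-\beta_i)\Bigr).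
\end{equation}
We claim that for a permutation $(\alpha,\beta,\gamma,\delta)$ of $0,1,2,3$,
\begin{equation}\label{eq:perm}
2(\delta-\alpha)+(\gamma-\beta)\le7,\qquad\text{with equality only for }(\alpha,\beta,\gamma,\delta)=(0,1,2,3).
\end{equation}
If $\delta-\alpha=3$, then $\{\beta,\gamma\}=\{1,2\}$ and the left side is $7$ for $\gamma=2$ and $5$ for $\gamma=1$. If $\delta-\alpha=2$, then $\{\beta,\gamma\}$ is $\{1,3\}$ or $\{0,2\}$ and the left side is at most $6$. If $\delta-\alpha\le1$, it is at most $2+3=5$.

By $S_i\ge\lambda_i$ and \eqref{eq:sums}, the left side of \eqref{eq:global} is at least $2\sum_ia_i+7N$. By $s_i\le a_i$ and \eqref{eq:perm}, the right side is at most $2\sum_ia_i+7N$. So equality holds in every estimate: $s_i=a_i$, $\alpha_i=0$ and $\delta_i=3$ for all $i$. Hence $D_i=a_i+3$ and $\sum_iD_i=T$ by \eqref{eq:sums}. On the other hand $\sum_iD_i\equiv\sum_i(\sigma_{i+1}-\sigma_i)=0\pmod t$. Therefore $t\mid T$.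
\end{proof}

\section{Attaching the star}\label{sec:end}

Proposition~\ref{prop:ring} says nothing about small moduli, for which a congruence cannot be turned into an equality. As in Example~\ref{ex:small}, a vertex of large degree excludes them. To keep the graph connected without disturbing the ring, we grow the star at a leaf.

For integers $T\ge k\ge200$, let $G_{k,T}$ be obtained from $R_T$ by choosing a leaf $h$ adjacent to $x_0$ and joining it to $k-1$ new leaves. This graph is connected, and $\Delta(G_{k,T})=d(h)=k$, since all other degrees are at most $40$.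

\begin{lemma}\label{lem:final}
Let $T\ge k\ge200$. Then $\chi'(G_{k,T})=k$, and $G_{k,T}$ has a cyclic interval $t$-coloring if and only if $t\ge k$ and $t\mid T$.
\end{lemma}

\begin{proof}
By Vizing's theorem $R_T$ has a proper edge coloring with at most $41\le k$ colors. Regard it as a coloring from a set of $k$ colors. The vertex $h$ has one edge in $R_T$, and the $k-1$ new edges receive the $k-1$ other colors. So $\chi'(G_{k,T})\le k$, and $\chi'(G_{k,T})\ge\Delta(G_{k,T})=k$.

Let $c$ be a cyclic interval $t$-coloring of $G_{k,T}$. Then $t\ge d(h)=k\ge200$. The restriction of $c$ to $R_T$ is a $\mathbb Z_t$-coloring, because the only vertex of $R_T$ that loses edges is $h$, and a single color is an interval. By Proposition~\ref{prop:ring}(ii), $t\mid T$.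

Conversely let $t\ge k$ and $t\mid T$. Take the cyclic interval $t$-coloring of $R_T$ from Proposition~\ref{prop:ring}(i), let $\eta$ be the color of $x_0h$, and give the new edges the colors $\eta+1,\dots,\eta+k-1$ modulo $t$. Since $k\le t$, the vertex $h$ sees $k$ distinct consecutive residues, and all $t$ colors are still used.
\end{proof}

\begin{proof}[Proof of the ``if'' part of Theorem~\ref{thm:main}]
Let $T\ge k\ge200$, and suppose that no divisor of $T$ lies in $[k,T-1]$. Then $T$ is the only divisor of $T$ that is at least $k$. By Lemma~\ref{lem:final}, the connected graph $G=G_{k,T}$ has $\Delta(G)=\chi'(G)=k$, and it has a cyclic interval $t$-coloring exactly for $t=T$. Hence $G\in\mathfrak N_c$ and $w_c(G)=T$.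
\end{proof}

\begin{remark}
The number $200$ is a round bound, and we have not tried to make it small. It enters only through $t>63$ in the lifting, $t>82$ in \eqref{eq:local}, $k\ge41$ in the computation of $\chi'$, and through $T$ being large enough for the ring to be defined. Some lower bound on $k$ is needed for the ``if'' part. The pairs $(k,T)=(2,3)$ and $(3,4)$ satisfy the divisibility condition, but $w_c(G)=\chi'(G)$ whenever $1\le\chi'(G)\le3$, as we saw in the introduction.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CKP} Carl Johan Casselgren, Hrant H. Khachatrian, Petros A. Petrosyan, \emph{Some bounds on the number of colors in interval and cyclic interval edge colorings of graphs}, arXiv:1611.07011 (2016).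
\end{thebibliography}
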